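# The profile $(1+|x|^{p/(p-1)})^{-(N-sp)/p}$ and the fractional Sobolev inequality for $p\neq 2$

## 1. A bubble seen from far away: the family $V_\varepsilon$ and its limit $\Gamma$

Throughout, $N\ge 1$, $p>1$, $0<s<1$ and $N>sp$. We write
$$p'=\frac{p}{p-1},\qquad p^*=p^*_s=\frac{Np}{N-sp},\qquad \beta=\frac{N-sp}{p-1},\qquad J(\tau)=|\tau|^{p-2}\tau .$$
Two identities will be used again and again:
$$\beta(p-1)=N-sp,\qquad \beta(p^*-1)=N+sp'. \tag{1}$$
The first is the definition of $\beta$. For the second, $p^*-1=\frac{N(p-1)+sp}{N-sp}$; multiply by $\beta$.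

The proof turns on the following family. For $\alpha>0$ and $0<\varepsilon\le 1$ put
$$V_\varepsilon(x)=(\varepsilon+|x|^\alpha)^{-\beta/\alpha},\qquad \Gamma(x)=|x|^{-\beta}.$$
With $R=\varepsilon^{-1/\alpha}$ we have
$$V_\varepsilon(x)=R^\beta\,V_1(Rx), \tag{2}$$
so $V_\varepsilon$ is the single function $V_1=(1+|x|^\alpha)^{-\beta/\alpha}$ seen from distance $R$, and $V_\varepsilon\uparrow\Gamma$ as $\varepsilon\downarrow 0$. For $\alpha=p'$ we have $\beta/p'=\frac{N-sp}{p}$, hence
$$V_1(x)=W(x):=(1+|x|^{p'})^{-\frac{N-sp}{p}}.$$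

We watch $V_\varepsilon$ with one instrument. Fix once and for all a radial $\phi\in C_c^\infty(\mathbb R^N)$, $\phi\ge 0$, $\phi\not\equiv 0$, with support in the open annulus $A=\{1<|x|<2\}$, and let $B=B_{1/2}(0)$. So $\phi$ lives far from the origin, where $V_\varepsilon$ is very close to $\Gamma$; whatever $\phi$ feels of the core of $V_\varepsilon$, it feels through a nonlocal operator.

What this is for: the function $W$ has been proposed as the optimizer of the fractional Sobolev inequality. An optimizer solves a nonlocal equation, and after the rescaling (2) that equation, tested with $\phi$, reads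
$$\text{(left side for } V_\varepsilon)=\lambda\,\varepsilon^{sp'/\alpha}\cdot(\text{a quantity with a positive limit}).$$
The left side differs from its limit, the left side for $\Gamma$, by two effects. Away from the origin there is a smooth error of size $O(\varepsilon)$. Near the origin, on the ball of radius $\varepsilon^{1/\alpha}$, $V_\varepsilon$ carries visibly less mass than $\Gamma$, and since $\int_{|y|<\delta}\Gamma^{p-1}dy$ is a multiple of $\delta^{sp}$, the missing mass has size $\varepsilon^{sp/\alpha}$. The powers $\varepsilon^{sp'/\alpha}$ and $\varepsilon^{sp/\alpha}$ should match, and $p=p'$ only for $p=2$.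

## 2. The fractional Sobolev quotient and the conjectured profile

**Definition (the space and the sharp constant).** Let
$$D^{s,p}(\mathbb R^N)=\Big\{u\in L^{p^*}(\mathbb R^N):\ [u]^p:=[u]_{W^{s,p}(\mathbb R^N)}^p=\iint_{\mathbb R^{2N}}\frac{|u(x)-u(y)|^p}{|x-y|^{N+sp}}\,dx\,dy<\infty\Big\},$$
$$\mathcal S_{p,s}=\inf_{u\in D^{s,p}(\mathbb R^N)\setminus\{0\}}\frac{[u]^p}{\|u\|_{L^{p^*}}^p}. \tag{3}$$

Every $\phi\in C_c^\infty(\mathbb R^N)$ belongs to $D^{s,p}$. Indeed the integrand vanishes unless $x$ or $y$ lies in the bounded set $\operatorname{supp}\phi$; for $|x-y|\le 1$ it is at most $C|x-y|^{p-N-sp}$, integrable near the diagonal since $p(1-s)>0$, and for $|x-y|>1$ it is at most $C|x-y|^{-N-sp}$.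

The quotient in (3) does not change under translations, under multiplication by nonzero constants, or under dilations: for $u_t=u(t\,\cdot)$ both $[u_t]^p=t^{sp-N}[u]^p$ and $\|u_t\|_{L^{p^*}}^p=t^{-Np/p^*}\|u\|_{L^{p^*}}^p=t^{sp-N}\|u\|_{L^{p^*}}^p$.

Two facts are known, and we use the second one as it stands.

(i) (Aubin, Talenti) If $N>p>1$ and $D^{1,p}(\mathbb R^N)=\{u\in L^{\frac{Np}{N-p}}:\nabla u\in L^p\}$, the minimizers of $\|\nabla u\|_{L^p}^p\big/\big(\int|u|^{\frac{Np}{N-p}}dx\big)^{\frac{N-p}{N}}$ over $D^{1,p}(\mathbb R^N)\setminus\{0\}$ are exactly the functions $\mathcal C\,t^{\frac{p-N}{p}}U\big(\frac{x-x_0}{t}\big)$, where $U$ is a certain constant multiple of $(1+|x|^{p'})^{\frac{p-N}{p}}$, with $\mathcal C\in\mathbb R\setminus\{0\}$, $t>0$, $x_0\in\mathbb R^N$.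

(ii) If $p=2$, $0<s<1$, $N>2s$, the minimizers of (3) are exactly the functions $\mathcal C\,t^{\frac{2s-N}{2}}\Big(1+\big(\frac{|x-x_0|}{t}\big)^2\Big)^{\frac{2s-N}{2}}$ with $\mathcal C\in\mathbb R\setminus\{0\}$, $t>0$, $x_0\in\mathbb R^N$.

One formula interpolates between them. The following question is taken from Lorenzo Brasco, Sunra Mosconi, Marco Squassina, "Optimal decay of extremals for the fractional Sobolev inequality", arXiv:1508.00132 (2015).

**Conjecture (for $p\ne2$, $0<s<1$, $N>sp$).** The optimizers of (3) are given by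
$$U_t(x)=\mathcal C\,t^{\frac{sp-N}{p}}\,U\Big(\frac{x-x_0}{t}\Big),\qquad \mathcal C\in\mathbb R\setminus\{0\},\ t>0,\ x_0\in\mathbb R^N,$$
where $U(x)=\mathcal C_{N,p,s}\,(1+|x|^{\frac{p}{p-1}})^{\frac{sp-N}{p}}$ and $\mathcal C_{N,p,s}=\Big(\int_{\mathbb R^N}(1+|x|^{\frac p{p-1}})^{-N}dx\Big)^{\frac{Np}{sp-N}}$.

The constant $\mathcal C_{N,p,s}$ is a normalization that can be absorbed in $\mathcal C$. By the invariances, some $U_t$ is a minimizer if and only if $W$ is, and if and only if every $U_t$ is. The answer is that the conjecture is false for every $p\in(1,\infty)\setminus\{2\}$, every $s\in(0,1)$ and every $N>sp$. To state it precisely we need the weak form of the equation: for $g,\psi$ such that the integral converges absolutely, put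
$$E_g(\psi)=\iint_{\mathbb R^{2N}}\frac{J(g(x)-g(y))\,(\psi(x)-\psi(y))}{|x-y|^{N+sp}}\,dx\,dy .$$

**Theorem A.** Let $p>1$, $p\neq2$, $0<s<1$, $N>sp$. Then $W(x)=(1+|x|^{p'})^{-(N-sp)/p}$ is, for no $\lambda\in\mathbb R$, a weak solution of
$$E_W(\psi)=\lambda\int W^{p^*-1}\psi\,dx\qquad\text{for all }\psi\in C_c^\infty(\mathbb R^N).$$
Consequently no $U_t$ (any $\mathcal C\ne0$, $t>0$, $x_0$) is a minimizer of (3), and the conjecture is false for all $p\ne2$.

**Theorem B.** Let $0<s<1$, $p>1$, $N>sp$, and consider all functions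
$$\mathcal C\,(a+b|x-x_0|^\alpha)^{-\gamma},\qquad \mathcal C\neq0,\ a,b,\alpha,\gamma>0,\ x_0\in\mathbb R^N.$$
If $p\ne2$, none of them is a minimizer of (3). If $p=2$, such a function is a minimizer if and only if $\alpha=2$ and $\gamma=\frac{N-2s}{2}$.

One might read the conjecture only as "every optimizer is some $U_t$". In this reading it is false too: minimizers of (3) exist by P.-L. Lions, *The concentration-compactness principle in the calculus of variations. The limit case, Part I*, Rev. Mat. Iberoamericana 1 (1985), and by Theorem A none of them is a $U_t$. This existence statement is used nowhere else.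

## 3. The Euler–Lagrange equation and what the nonlocal form sees

**A small example.** Let $g\ge0$ be smooth with support in $B$. What is $E_g(\phi)$? If $x,y$ both lie outside $B$, then $g(x)-g(y)=0$. If both lie in $B$, then $\phi(x)-\phi(y)=0$. Only the two regions with exactly one point in $B$ remain; they contribute equally, and
$$E_g(\phi)=-2\int_A\phi(x)\int_B\frac{g(y)^{p-1}}{|x-y|^{N+sp}}\,dy\,dx .$$
So the operator, tested on $A$ where $g$ vanishes identically, feels $g$ in $B$ through the $(p-1)$-mass of $g$. The local form $\int|\nabla g|^{p-2}\nabla g\cdot\nabla\phi$ would be zero. Keep this formula in mind: the exponent $p-1$ in it produces $\varepsilon^{sp/\alpha}$.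

**The equation.** Let $u$ be a minimizer of (3) and $\psi\in C_c^\infty(\mathbb R^N)$. We claim that $E_u(\psi)$ converges absolutely and
$$E_u(\psi)=\lambda\int|u|^{p^*-2}u\,\psi\,dx,\qquad \lambda=\mathcal S_{p,s}\,\|u\|_{L^{p^*}}^{p-p^*}>0. \tag{4}$$
Consider $F(h)=[u+h\psi]^p-\mathcal S_{p,s}\|u+h\psi\|_{L^{p^*}}^p$. Then $F\ge0$ by definition of the infimum and $F(0)=0$. So if $F$ is differentiable at $0$, then $F'(0)=0$.

For real $a,b$ and $0<|h|\le1$ the mean value theorem gives
$$\Big|\frac{|a+hb|^p-|a|^p}{h}\Big|\le p\,|b|\,(|a|+|b|)^{p-1}.$$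
Take $a=u(x)-u(y)$, $b=\psi(x)-\psi(y)$. Both are in $L^p$ of the measure $|x-y|^{-N-sp}dx\,dy$, so by Hölder the bound is integrable. Dominated convergence yields $\frac{d}{dh}[u+h\psi]^p\big|_{h=0}=p\,E_u(\psi)$, and $E_u(\psi)$ converges absolutely. In the same way $\int|u+h\psi|^{p^*}dx$ has derivative $p^*\int|u|^{p^*-2}u\psi\,dx$ at $h=0$, and since $u\ne0$ the chain rule gives $\frac{d}{dh}\|u+h\psi\|_{L^{p^*}}^p\big|_{h=0}=p\,\|u\|_{L^{p^*}}^{p-p^*}\int|u|^{p^*-2}u\psi\,dx$. Now $F'(0)=0$ is (4). Finally $\mathcal S_{p,s}=[u]^p/\|u\|_{L^{p^*}}^p>0$: if $[u]=0$, then $u(x)=u(y)$ for almost every $(x,y)$, so $u$ is constant almost everywhere, and a constant in $L^{p^*}$ is $0$.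

## 4. The case $s=1$ by hand, and the exponents in small examples

Let us see why the exponent $p'$ is right in the local problem. Let $s=1$, $N>p$, so $\beta=\frac{N-p}{p-1}$, and let $v_\varepsilon(r)=(\varepsilon+r^{p'})^{-\beta/p'}$. Then
$$v_\varepsilon'(r)=-\beta r^{p'-1}(\varepsilon+r^{p'})^{-\beta/p'-1}=-\beta r^{-\beta-1}(1+\varepsilon r^{-p'})^{-\kappa},\qquad \kappa=1+\frac{\beta}{p'}=\frac Np .$$
For a radial decreasing function, $-\Delta_pv=-\operatorname{div}(|\nabla v|^{p-2}\nabla v)=r^{1-N}\big(r^{N-1}|v'|^{p-1}\big)'$. Since $(\beta+1)(p-1)=N-1$, the powers of $r$ cancel inside the bracket, and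
$$-\Delta_pv_\varepsilon=\beta^{p-1}r^{1-N}\frac{d}{dr}(1+\varepsilon r^{-p'})^{-N/p'}=N\beta^{p-1}\,\varepsilon\,r^{-N-p'}(1+\varepsilon r^{-p'})^{-\frac{N+p'}{p'}}=N\beta^{p-1}\,\varepsilon\,(\varepsilon+r^{p'})^{-\frac{N+p'}{p'}} .$$
With $p^*=\frac{Np}{N-p}$ we have $\beta(p^*-1)=N+p'$, so the last factor is $v_\varepsilon^{p^*-1}$:
$$-\Delta_pv_\varepsilon=N\beta^{p-1}\,\varepsilon\,v_\varepsilon^{p^*-1}.$$
For $p=2$, $N=3$, $\varepsilon=1$ this is the familiar $-\Delta(1+r^2)^{-1/2}=3(1+r^2)^{-5/2}$.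

In this local computation $r^{-\beta}$ solves the equation without right side, the correction is of order $\varepsilon$, and the right side is of order $\varepsilon^{p'/\alpha}=\varepsilon$ for $\alpha=p'$: they balance. There is no contribution from the core at all. For $0<s<1$ the right side becomes of order $\varepsilon^{s}$, which the smooth correction $O(\varepsilon)$ cannot produce. It has to come from the core.

With $\alpha=p'$ the core will contribute about $\varepsilon^{sp/p'}=\varepsilon^{s(p-1)}$. Here is what this means in three cases.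

* $p=2$: both exponents are $s$. No contradiction, consistently with fact (ii).
* $N=1$, $p=3$, $s=\frac14$: then $N-sp=\frac14$, $p'=\frac32$, $W=(1+|x|^{3/2})^{-1/12}$. The equation demands $\varepsilon^{1/4}$, the core supplies only about $\varepsilon^{1/2}$: too little.
* $N=1$, $p=\frac32$, $s=\frac12$: then $N-sp=\frac14$, $p'=3$, $W=(1+|x|^3)^{-1/6}$. The equation demands $\varepsilon^{1/2}$, the core supplies at least about $\varepsilon^{1/4}$: too much.

The rest of the lecture makes this rigorous. From now on $0<s<1$ again, and $C,c>0$ denote constants independent of $\varepsilon$ and $r$ that may change from line to line.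

## 5. Pure powers: why the leading order at infinity decides nothing

The first thing to try is to compare leading terms at infinity. Rescale $W$ to $V_\varepsilon$, let $\varepsilon\to0$ in the equation, and look for a contradiction in the limit. The limit equation is $E_\Gamma(\phi)=0$. So let us compute $E$ on powers. First we need to know when the integral makes sense.

**Lemma 1.** Let $g$ be locally Lipschitz in $\mathbb R^N\setminus\{0\}$, with $|g|^{p-1}\in L^1(B)$ and $\int_{|y|>4}|g|^{p-1}|y|^{-N-sp}\,dy<\infty$. Then $E_g(\phi)$ converges absolutely.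

*Proof.* The integrand vanishes unless $x\in A$ or $y\in A$, and its absolute value is symmetric in $(x,y)$. So it suffices to integrate the absolute value over $x\in A$, $y\in\mathbb R^N$. Note that $g$ is bounded on $\overline A$. We split according to $y$.

* For $y\in B$: $|x-y|\ge\frac12$, $|\phi(x)-\phi(y)|\le C$, and $|g(x)-g(y)|^{p-1}\le C(1+|g(y)|^{p-1})$, which is integrable over $B$.
* For $\frac12\le|y|\le4$: on the compact set $K=\{\frac12\le|x|\le4\}$ the function $g$ is Lipschitz. (Otherwise there are $x_n,y_n\in K$ with $|g(x_n)-g(y_n)|>n|x_n-y_n|$. Since $g$ is bounded on $K$, $|x_n-y_n|\to0$, and along a subsequence both sequences converge to one point of $K$, near which $g$ is Lipschitz: a contradiction.) So the integrand is at most $C|x-y|^{p-1}|x-y|\,|x-y|^{-N-sp}=C|x-y|^{p-N-sp}$, which is integrable because $p(1-s)>0$.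
* For $|y|>4$: $|x|<2<|y|/2$, hence $|x-y|\ge|y|/2$, and $|g(x)-g(y)|^{p-1}\le C(1+|g(y)|^{p-1})$. The function $(1+|g(y)|^{p-1})|y|^{-N-sp}$ is integrable over $|y|>4$ by hypothesis. $\square$

**Lemma 2.** Let $a\ne0$, $-\frac{N}{p-1}<a<\frac{sp}{p-1}$, $G_a(x)=|x|^a$. Then $E_{G_a}(\phi)$ converges absolutely, and it vanishes if and only if $a=-\beta$.

*Proof.* Lemma 1 applies: $|x|^{a(p-1)}$ is integrable on $B$ because $a(p-1)>-N$, and $|y|^{a(p-1)-N-sp}$ is integrable at infinity because $a(p-1)<sp$. In polar coordinates (for $N=1$, $\mathbb S^0=\{\pm1\}$ with counting measure), writing $\phi(r)$ for the radial profile,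
$$E_{G_a}(\phi)=\int_0^\infty\!\!\int_0^\infty J(r^a-\rho^a)\,(\phi(r)-\phi(\rho))\,k(r,\rho)\,dr\,d\rho,$$
$$k(r,\rho)=(r\rho)^{N-1}\iint_{\mathbb S^{N-1}\times\mathbb S^{N-1}}\frac{d\omega\,d\omega'}{|r\omega-\rho\omega'|^{N+sp}} .$$
Here $k>0$ is symmetric and homogeneous of degree $2(N-1)-N-sp=N-2-sp$. The integrand is symmetric in $(r,\rho)$, since $J$ is odd; so we may restrict to $\rho<r$ and double. Substitute $\rho=tr$, $d\rho=r\,dt$, and collect the powers of $r$: $a(p-1)$ from $J$, $N-2-sp$ from $k$, and $1$ from $d\rho$. With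
$$e=N-sp+a(p-1)$$
the total is $r^{e-1}$. By Fubini (the integral converges absolutely),
$$E_{G_a}(\phi)=2\int_0^1J(1-t^a)\,k(1,t)\Big(\int_0^\infty r^{e-1}(\phi(r)-\phi(tr))\,dr\Big)dt .$$
Put $M=\int_0^\infty r^{e-1}\phi(r)\,dr$, which is positive and finite since $\phi$ is supported in $1<r<2$. Substituting $tr\mapsto r$ in the second term gives $\int_0^\infty r^{e-1}\phi(tr)\,dr=t^{-e}M$. Hence
$$E_{G_a}(\phi)=2M\int_0^1J(1-t^a)\,(1-t^{-e})\,k(1,t)\,dt .$$
On $(0,1)$ the factor $J(1-t^a)$ has a fixed strict sign because $a\ne0$. If $e\neq0$, then $1-t^{-e}$ has a fixed strict sign too, and the integral is not zero. If $e=0$, the integral is zero. Finally $e=0$ means $a=-\frac{N-sp}{p-1}=-\beta$. $\square$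

The exponent $a=-\beta$ is admissible, since $\beta(p-1)=N-sp<N$. So $E_\Gamma(\phi)=0$ is true. The proposed $W$ has the decay $|x|^{-\beta}$, the leading-order test is passed, and it is passed for every $p$ and by every $V_1=(1+|x|^\alpha)^{-\beta/\alpha}$, whatever $\alpha$ is. Leading order cannot distinguish $p=2$ from $p\ne2$. We must compute the first correction, and the example in Section 3 says where to look: at the $(p-1)$-mass near the origin.

## 6. The deficit of $(p-1)$-mass near the origin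

How much $(p-1)$-mass does $V_\varepsilon$ lack in $B$, compared with $\Gamma$? Put $\delta=\varepsilon^{1/\alpha}$ and $y=\delta z$. Using $\beta(p-1)=N-sp$,
$$\int_B\big(\Gamma^{p-1}-V_\varepsilon^{p-1}\big)dy=\delta^{sp}\int_{|z|<1/(2\delta)}|z|^{-(N-sp)}\Big(1-(1+|z|^{-\alpha})^{-\frac{N-sp}{\alpha}}\Big)dz .$$
The bracket is at most $C|z|^{-\alpha}$, so for $\alpha>sp$ the integral converges on the whole space and the deficit is of exact order $\delta^{sp}=\varepsilon^{sp/\alpha}$. For $\alpha\le sp$ the bound leaves a tail that may grow as $\delta\to0$. This is why the upper bound below has the shape "every $\theta\le1$ with $\theta<sp/\alpha$", while the lower bound $\varepsilon^{sp/\alpha}$ is unconditional.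

**Lemma 3.** Let $\alpha>0$ and $V_\varepsilon(x)=(\varepsilon+|x|^\alpha)^{-\beta/\alpha}$ for $0<\varepsilon\le1$. Then
$$E_{V_\varepsilon}(\phi)=E_\Gamma(\phi)+P_\varepsilon+R_\varepsilon,\qquad |R_\varepsilon|\le C\varepsilon,\qquad P_\varepsilon\ge0,$$
where

(a) for every $\theta\in(0,1]$ with $\theta<\frac{sp}{\alpha}$: $P_\varepsilon\le C_\theta\,\varepsilon^\theta$;

(b) $P_\varepsilon\ge c\,\varepsilon^{sp/\alpha}$ for all sufficiently small $\varepsilon$.

In particular $E_{V_\varepsilon}(\phi)\to E_\Gamma(\phi)$ as $\varepsilon\to0$.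

*Proof.* Lemma 1 applies to $\Gamma$, because $\Gamma^{p-1}=|x|^{-(N-sp)}$ is locally integrable and $\Gamma\le1$ for $|y|>4$. It applies to $V_\varepsilon$ because $0<V_\varepsilon\le\Gamma$ and $V_\varepsilon$ is smooth away from $0$.

**Step 1: differences of $V_\varepsilon$ are multiples of differences of $\Gamma$.** The purpose is to compare the two integrands pointwise, with a factor we control. Let $v_\varepsilon(r)=(\varepsilon+r^\alpha)^{-\beta/\alpha}$ and $v_0(r)=r^{-\beta}$. Then
$$\frac{v_\varepsilon'(r)}{v_0'(r)}=\frac{-\beta r^{\alpha-1}(\varepsilon+r^\alpha)^{-\beta/\alpha-1}}{-\beta r^{-\beta-1}}=(1+\varepsilon r^{-\alpha})^{-\kappa}=:q_\varepsilon(r)\in(0,1),\qquad\kappa=\frac{\alpha+\beta}{\alpha}.$$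
By Cauchy's mean value theorem, for nonzero $x,y$ with $|x|\ne|y|$ there is $\xi$ between $|x|$ and $|y|$ with $V_\varepsilon(x)-V_\varepsilon(y)=q_\varepsilon(\xi)\,(\Gamma(x)-\Gamma(y))$, and hence
$$J(V_\varepsilon(x)-V_\varepsilon(y))=q_\varepsilon(\xi)^{p-1}J(\Gamma(x)-\Gamma(y)). \tag{5}$$
If $|x|=|y|$, both sides vanish for any factor. For $k,t\ge0$ convexity gives $(1+t)^{-k}\ge1-kt$. Apply this with $k=\kappa(p-1)$, $t=\varepsilon\xi^{-\alpha}$, and use $\xi\ge\min\{|x|,|y|\}$:
$$0\le1-q_\varepsilon(\xi)^{p-1}\le\min\big\{1,\ \kappa(p-1)\,\varepsilon\,\min(|x|,|y|)^{-\alpha}\big\}. \tag{6}$$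

**Step 2: the decomposition.** We separate the smooth error from the core. Split $E_{V_\varepsilon}(\phi)-E_\Gamma(\phi)$ according to whether $x,y$ lie in $B$.

Let $R_\varepsilon$ be the contribution of $\{|x|,|y|\ge\frac12\}$. There $1-q_\varepsilon(\xi)^{p-1}\le\kappa(p-1)2^\alpha\varepsilon$ by (6). So by (5) the integrand of the difference is at most $C\varepsilon$ times the absolute value of the integrand of $E_\Gamma(\phi)$, which is integrable by Lemma 1. Thus $|R_\varepsilon|\le C\varepsilon$.

On $B\times B$ the integrand is $0$, since $\phi=0$ there. The two regions with exactly one point in $B$ contribute equally by symmetry. With $y\in B$ and $x\notin B$ we have $\phi(y)=0$, only $x\in A$ matters, and since $J$ is odd the total of both regions is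
$$P_\varepsilon=2\int_A\phi(x)\int_B\frac{J(\Gamma(y)-\Gamma(x))-J(V_\varepsilon(y)-V_\varepsilon(x))}{|x-y|^{N+sp}}\,dy\,dx . \tag{7}$$
Since $|y|<|x|$, $\Gamma(y)-\Gamma(x)>0$, and by (5) the numerator equals $(1-q_\varepsilon(\xi)^{p-1})(\Gamma(y)-\Gamma(x))^{p-1}\ge0$. So $P_\varepsilon\ge0$.

**Step 3: the upper bound (a).** Here $\min(|x|,|y|)=|y|$. By (6) the numerator in (7) is at most $\Gamma(y)^{p-1}\min\{1,C\varepsilon|y|^{-\alpha}\}$. For $\theta\in(0,1]$ we have $\min\{1,t\}\le t^\theta$, so the numerator is at most $C\varepsilon^\theta|y|^{-(N-sp)-\alpha\theta}$. This is integrable over $B$ exactly because $\alpha\theta<sp$. As $|x-y|\ge\frac12$, (a) follows.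

**Step 4: the lower bound (b).** It suffices to integrate over $|y|\le\delta:=\varepsilon^{1/\alpha}$, where $V_\varepsilon$ is smaller than $\Gamma$ by a fixed factor. Indeed $\varepsilon\ge|y|^\alpha$ gives $\varepsilon+|y|^\alpha\ge2|y|^\alpha$, so $V_\varepsilon(y)\le2^{-\beta/\alpha}\Gamma(y)$. For $x\in A$ we have $\Gamma(x)\le1$. Let $\eta=\frac12(1+2^{-\beta/\alpha})$, so $2^{-\beta/\alpha}<\eta<1$. For small $\varepsilon$ we have $\delta<\frac12$ and, since $\Gamma(y)\ge\delta^{-\beta}\to\infty$, also $(1-\eta)\Gamma(y)\ge1$, that is, $\Gamma(y)-1\ge\eta\,\Gamma(y)$. Together with $0<V_\varepsilon(y)-V_\varepsilon(x)\le V_\varepsilon(y)$, the numerator in (7) is at least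
$$\big(\eta\,\Gamma(y)\big)^{p-1}-\big(2^{-\beta/\alpha}\Gamma(y)\big)^{p-1}=\big(\eta^{p-1}-2^{-\beta(p-1)/\alpha}\big)\,|y|^{-(N-sp)}=c\,|y|^{-(N-sp)},\qquad c>0 .$$
On the rest of $B$ the numerator is $\ge0$. Since $|x-y|\le3$, $\int\phi>0$ and $\int_{|y|\le\delta}|y|^{-(N-sp)}dy=c\,\delta^{sp}$, we get $P_\varepsilon\ge c\,\delta^{sp}=c\,\varepsilon^{sp/\alpha}$.

**Step 5: the limit.** Some admissible $\theta>0$ exists, so $P_\varepsilon\to0$ by (a), and $R_\varepsilon\to0$. $\square$

## 7. Two powers of $\varepsilon$ that disagree: proof of Theorem A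

**Scaling.** We first put the equation at scale $R$. Let $\alpha>0$, and suppose $V_1=(1+|x|^\alpha)^{-\beta/\alpha}$ satisfies $E_{V_1}(\psi)=\lambda\int V_1^{p^*-1}\psi\,dx$ for all $\psi\in C_c^\infty(\mathbb R^N\setminus\{0\})$. Take $R=\varepsilon^{-1/\alpha}$ and $\psi=\phi(\cdot/R)$. Substitute $x\to Rx$, $y\to Ry$ and use $V_1(Rx)=R^{-\beta}V_\varepsilon(x)$. The volume element gives $R^{2N}$, the kernel $R^{-N-sp}$, and $J$ gives $R^{-\beta(p-1)}$. With (1),
$$E_{V_1}(\psi)=R^{N-sp-\beta(p-1)}E_{V_\varepsilon}(\phi)=E_{V_\varepsilon}(\phi),$$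
$$\int V_1^{p^*-1}\psi\,dx=R^{N-\beta(p^*-1)}\int V_\varepsilon^{p^*-1}\phi\,dx=R^{-sp'}\int V_\varepsilon^{p^*-1}\phi\,dx .$$
Since $R^{-sp'}=\varepsilon^{sp'/\alpha}$,
$$E_{V_\varepsilon}(\phi)=\lambda\,\varepsilon^{sp'/\alpha}I_\varepsilon,\qquad I_\varepsilon=\int V_\varepsilon^{p^*-1}\phi\,dx\longrightarrow I_0=\int\Gamma^{p^*-1}\phi\,dx\in(0,\infty). \tag{8}$$
The convergence is dominated: $0<V_\varepsilon\le\Gamma\le1$ on $A$.

*Proof of Theorem A.* Suppose $W$ is a weak solution for some $\lambda\in\mathbb R$. Since $p'>1$, $W$ is bounded and Lipschitz: $|W'(r)|=\frac{N-sp}{p}p'\,r^{p'-1}(1+r^{p'})^{-\frac{N-sp}{p}-1}$ is bounded on $(0,\infty)$. Hence $E_W(\psi)$ converges absolutely for every $\psi\in C_c^\infty(\mathbb R^N)$: as in Section 2, near the diagonal the integrand is at most $C|x-y|^{p-N-sp}$, away from it at most $C|x-y|^{-N-sp}$, and one of the points lies in $\operatorname{supp}\psi$.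

**Step 1: $\lambda>0$.** We need the right side of (8) to have exact order. Test with a radially nonincreasing $\psi\in C_c^\infty(\mathbb R^N)$, $\psi\ge0$, $\psi\not\equiv0$. Since $W$ is radially strictly decreasing, $W(x)-W(y)$ and $\psi(x)-\psi(y)$ never have opposite signs, and if $\psi(x)\ne\psi(y)$, then $|x|\neq|y|$ and both differences are nonzero with the same sign. The set where $\psi(x)\ne\psi(y)$ is open and not empty, so $E_W(\psi)>0$. As $\int W^{p^*-1}\psi\,dx>0$, it follows that $\lambda>0$.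

**Step 2: remove the leading term.** Take $\alpha=p'$, so that $V_1=W$, $\frac{sp'}\alpha=s$ and $\frac{sp}{\alpha}=s(p-1)$. By (8) and Lemma 3,
$$E_\Gamma(\phi)+P_\varepsilon+R_\varepsilon=\lambda\,\varepsilon^sI_\varepsilon .$$
Letting $\varepsilon\to0$ gives $E_\Gamma(\phi)=0$. (This agrees with Lemma 2, but here it comes for free.) Hence
$$P_\varepsilon+R_\varepsilon=\lambda\,\varepsilon^sI_\varepsilon\qquad(0<\varepsilon\le1). \tag{9}$$

**Step 3: $p>2$, the core supplies too little.** Now $s<\min\{1,s(p-1)\}$. Choose $\theta$ strictly between these two numbers. By Lemma 3(a) the left side of (9) is at most $C(\varepsilon^\theta+\varepsilon)=o(\varepsilon^s)$. The right side divided by $\varepsilon^s$ tends to $\lambda I_0>0$. Contradiction.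

**Step 4: $1<p<2$, the core supplies too much.** By Lemma 3(b) and (9), for small $\varepsilon$,
$$c\,\varepsilon^{s(p-1)}\le P_\varepsilon\le\lambda\,\varepsilon^sI_\varepsilon+|R_\varepsilon|\le C(\varepsilon^s+\varepsilon).$$
Since $s(p-1)<s<1$, this fails as $\varepsilon\to0$. Contradiction.

So $W$ is a weak solution for no $\lambda$. A minimizer satisfies (4), so $W$ is not a minimizer, and by the invariances of the quotient no $U_t$ is one. $\blacksquare$

## 8. Every profile $\mathcal C(a+b|x-x_0|^\alpha)^{-\gamma}$: proof of Theorem B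

**The case $p=2$.** Let $u=\mathcal C(a+b|x-x_0|^\alpha)^{-\gamma}$ be a minimizer. By fact (ii), $u$ is also of the form given there, with some center $x_1$. In the first description $|u|$ has its unique maximum at $x_0$, in the second at $x_1$; so $x_0=x_1$. At infinity $|u|$ is comparable to $|x|^{-\alpha\gamma}$ and to $|x|^{-(N-2s)}$, so $\alpha\gamma=N-2s$. At the center $|u(x_0)-u(x)|$ is comparable to $|x-x_0|^\alpha$ and to $|x-x_0|^2$, so $\alpha=2$, and $\gamma=\frac{N-2s}2$. Conversely, $\mathcal C(a+b|x-x_0|^2)^{-\frac{N-2s}{2}}$ is a nonzero multiple of $\big(1+(|x-x_0|/t)^2\big)^{\frac{2s-N}{2}}$ with $t=\sqrt{a/b}$, hence a minimizer by fact (ii).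

**Setting for $p\ne2$.** Factoring out $a^{-\gamma}$, translating and dilating, it suffices to show that, for no $\alpha,\tau>0$,
$$U(x)=(1+|x|^\alpha)^{-\tau/\alpha},\qquad\tau=\alpha\gamma,$$
is a minimizer. Suppose it is. Then (4) holds with some $\lambda>0$, and $U\in L^{p^*}$ forces $\tau p^*>N$, that is, $\tau>\frac{N-sp}{p}$.

The plan has three parts. The decay at infinity must be $\tau=\beta$; this is the leading-order test of Section 5, which now does real work because $\tau$ is free. Then the argument of Section 7 compares $\varepsilon^{sp'/\alpha}$ with $\varepsilon^{sp/\alpha}$; but it needs the smooth error $O(\varepsilon)$ to be smaller than $\varepsilon^{sp'/\alpha}$, that is, $\alpha>sp'$. For $\alpha\le sp'$ we need something else, and we zoom in at the origin, where $1-U$ behaves like $|x|^\alpha$.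

**Step 1: $\tau=\beta$.** We use the scaling at infinity with the exponent $\tau$. Put $Y_\varepsilon(x)=(\varepsilon+|x|^\alpha)^{-\tau/\alpha}=R^\tau U(Rx)$, $R=\varepsilon^{-1/\alpha}$. Testing (4) with $\phi(\cdot/R)$ and changing variables,
$$R^{N-sp-\tau(p-1)}E_{Y_\varepsilon}(\phi)=\lambda R^{N-\tau(p^*-1)}\int Y_\varepsilon^{p^*-1}\phi\,dx .$$
Since $p^*-p=\frac{sp^2}{N-sp}$, this is
$$E_{Y_\varepsilon}(\phi)=\lambda R^{\,sp-\tau(p^*-p)}\int Y_\varepsilon^{p^*-1}\phi\,dx,\qquad sp-\tau(p^*-p)=sp\Big(1-\frac{\tau p}{N-sp}\Big)<0 .$$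
On $A$ we have $0<Y_\varepsilon\le1$, so the integral is bounded and $E_{Y_\varepsilon}(\phi)\to0$ as $\varepsilon\to0$.

On the other hand, the computation of Lemma 3, Step 1, with $\tau$ in place of $\beta$ shows that the ratio of the radial derivatives of $Y_\varepsilon$ and $|x|^{-\tau}$ is $(1+\varepsilon r^{-\alpha})^{-(\alpha+\tau)/\alpha}\in(0,1)$. Integrating the derivatives between $|x|$ and $|y|$,
$$|Y_\varepsilon(x)-Y_\varepsilon(y)|\le\big||x|^{-\tau}-|y|^{-\tau}\big| . \tag{10}$$

Suppose first $\tau(p-1)<N$. Then $a=-\tau$ is admissible in Lemma 2. By (10) the integrand of $E_{Y_\varepsilon}(\phi)$ is dominated by the absolute value of the integrand of $E_{G_{-\tau}}(\phi)$, which is integrable, and it converges pointwise for $x,y\ne0$. So $E_{Y_\varepsilon}(\phi)\to E_{G_{-\tau}}(\phi)$. Hence $E_{G_{-\tau}}(\phi)=0$, and $\tau=\beta$ by Lemma 2.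

Suppose now $\tau(p-1)\ge N$. The part of $E_{Y_\varepsilon}(\phi)$ over $\{|x|,|y|\ge\frac12\}$ stays bounded: by (10) it is dominated by the same part for $|x|^{-\tau}$, and the last two cases in the proof of Lemma 1 bound that part, since $|x|^{-\tau}$ is locally Lipschitz away from $0$ and bounded at infinity. The part over $B\times B$ is zero. The remaining part is
$$-2\int_A\phi(x)\int_B\frac{(Y_\varepsilon(y)-Y_\varepsilon(x))^{p-1}}{|x-y|^{N+sp}}\,dy\,dx .$$
Its integrand, without the sign, is nonnegative and converges to $\phi(x)(|y|^{-\tau}-|x|^{-\tau})^{p-1}|x-y|^{-N-sp}$. For $x\in A$, $y\in B$ we have $|x|^{-\tau}\le1\le2^{-\tau}|y|^{-\tau}$, so $(|y|^{-\tau}-|x|^{-\tau})^{p-1}\ge(1-2^{-\tau})^{p-1}|y|^{-\tau(p-1)}$, which is not integrable over $B$, while $|x-y|\le3$. By Fatou's lemma the remaining part tends to $-\infty$. This contradicts $E_{Y_\varepsilon}(\phi)\to0$. So only $\tau=\beta$ is left.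

**Step 2: $\alpha>sp'$ is impossible.** Here we rerun Section 7. By Step 1, $U=V_1$ in the notation of Section 7. By (8) and Lemma 3, $E_\Gamma(\phi)+P_\varepsilon+R_\varepsilon=\lambda\varepsilon^{sp'/\alpha}I_\varepsilon$. Letting $\varepsilon\to0$ gives $E_\Gamma(\phi)=0$, so
$$P_\varepsilon+R_\varepsilon=\lambda\,\varepsilon^{sp'/\alpha}I_\varepsilon,\qquad\frac{sp'}{\alpha}<1 .$$
If $p>2$, then $p'<p$, so $\frac{sp'}\alpha<\min\{1,\frac{sp}\alpha\}$. Choose $\theta$ strictly in between. By Lemma 3(a) the left side is $O(\varepsilon^\theta+\varepsilon)=o(\varepsilon^{sp'/\alpha})$, while $\lambda I_\varepsilon\to\lambda I_0>0$: a contradiction.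

If $p<2$, then $p<p'$, so $\frac{sp}\alpha<\frac{sp'}\alpha<1$. By Lemma 3(b), $c\,\varepsilon^{sp/\alpha}\le P_\varepsilon\le C(\varepsilon^{sp'/\alpha}+\varepsilon)$ for small $\varepsilon$: a contradiction.

**Step 3: $\alpha\le sp'$ is impossible.** We zoom in at the origin. For $r\in(0,1)$ let
$$Z_r(x)=r^{-\alpha}(1-U(rx)),\qquad Z_0(x)=\frac\tau\alpha|x|^\alpha .$$
As functions of $\rho=|x|$, they vanish at $\rho=0$ and
$$Z_r'(\rho)=\tau\rho^{\alpha-1}(1+r^\alpha\rho^\alpha)^{-\tau/\alpha-1},\qquad Z_0'(\rho)=\tau\rho^{\alpha-1} .$$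
So $Z_r$ is radially increasing, $Z_r\to Z_0$ pointwise as $r\to0$, and, integrating between $|x|$ and $|y|$,
$$|Z_r(x)-Z_r(y)|\le|Z_0(x)-Z_0(y)| . \tag{11}$$
Test (4) with $\phi(\cdot/r)$ and substitute $x\to rx$, $y\to ry$. Since $U(rx)-U(ry)=-r^\alpha(Z_r(x)-Z_r(y))$ and $J$ is odd, the left side is $-r^{N-sp+\alpha(p-1)}E_{Z_r}(\phi)$ and the right side is $\lambda r^N\int U(rx)^{p^*-1}\phi(x)\,dx$. Hence
$$-E_{Z_r}(\phi)=\lambda\,r^{\,sp-\alpha(p-1)}\int U(rx)^{p^*-1}\phi(x)\,dx . \tag{12}$$

*Case $\alpha<sp'$*, that is, $\alpha(p-1)<sp$. The integral in (12) is bounded because $0<U\le1$, so the right side tends to $0$ as $r\to0$. By (11) the integrand of $E_{Z_r}(\phi)$ is dominated by the absolute value of that of $E_{Z_0}(\phi)$. The latter is integrable by Lemma 1: $Z_0$ is bounded on $B$, and $|y|^{\alpha(p-1)-N-sp}$ is integrable at infinity. By dominated convergence the left side of (12) tends to $-(\tau/\alpha)^{p-1}E_{G_\alpha}(\phi)$. By Lemma 2 with $a=\alpha>0$, so $a\ne-\beta$, this is not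 zero. Contradiction.

*Case $\alpha=sp'$*, that is, $\alpha(p-1)=sp$. Now Lemma 1 just fails for $Z_0$ at infinity, and we use this. The right side of (12) tends to $\lambda\int\phi\,dx<\infty$. In the left side, the part over $\{|x|,|y|\le4\}$ is bounded uniformly in $r$, by (11) and the first two cases in the proof of Lemma 1 applied to $Z_0$. If $|x|,|y|>4$, the integrand is zero. Because of the sign in (12), the remaining part is
$$2\int_A\phi(x)\int_{|y|>4}\frac{(Z_r(y)-Z_r(x))^{p-1}}{|x-y|^{N+sp}}\,dy\,dx .$$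
Its integrand is nonnegative, since $Z_r$ is radially increasing, and it converges pointwise to the same expression with $Z_0$. For $|x|<2$ and $|y|>4$ we have $|x|\le|y|/2$, so $|y|^\alpha-|x|^\alpha\ge(1-2^{-\alpha})|y|^\alpha$ and $|x-y|\le\frac32|y|$. Hence the limit integrand is at least
$$c\,\phi(x)\,|y|^{\alpha(p-1)-N-sp}=c\,\phi(x)\,|y|^{-N},$$
which is not integrable over $|y|>4$. By Fatou's lemma the remaining part tends to $+\infty$, so the left side of (12) tends to $+\infty$ while the right side stays bounded. Contradiction.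

Steps 1–3 exclude all $\alpha,\tau>0$ when $p\ne2$, which proves Theorem B. $\blacksquare$
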